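\title{The class number of $\mathbb{Q}(\sqrt[4]{p})$ modulo $8$ for $p\equiv 15 \pmod{16}$}

\begin{abstract}
Let $p\equiv 15\pmod{16}$ be a prime, write $p=u^2-2v^2$ with positive integers $u,v$, and let $h_K$ be the class number of the pure quartic field $K=\mathbb{Q}(\sqrt[4]{p})$. We prove that $8\mid h_K$ if and only if the Jacobi symbol $\left(\frac{2u}{v}\right)$ equals $1$. It follows that $h_K/4\equiv h(-2p)/8+(p+1)/16 \pmod 2$, where $h(-2p)$ is the class number of $\mathbb{Q}(\sqrt{-2p})$; this proves a conjecture posed by Li and Xu. The proof studies the unramified cyclic quartic extension of $K$ over the field $\mathbb{Q}(\sqrt2,\sqrt p)$. One direction follows from the splitting of the prime above $2$. The other uses a sign character, built from one half of a product formula, on units of $\mathbb{Q}(\sqrt2,\sqrt p)$.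
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be an odd prime, let $K=\mathbb{Q}(\sqrt[4]{p})$ with class number $h_K$, and let $h(-2p)$ be the class number of $\mathbb{Q}(\sqrt{-2p})$. We write $2^j\parallel n$ if $2^j\mid n$ and $2^{j+1}\nmid n$. The following facts are known, and we use them without proof.
\begin{enumerate}
\item[(F1)] The $2$-primary part of the class group of $K$ is cyclic, and $4\mid h_K$ if $p\equiv 15\pmod{16}$.
\item[(F2)] The $2$-primary part of the class group of $\mathbb{Q}(\sqrt{-2p})$ is cyclic and nontrivial.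
\item[(F3)] Let $p\equiv 7\pmod 8$ and write $p=u^2-2v^2$ with positive integers $u,v$. Then $4\parallel h(-2p)$ if and only if $p\equiv 7\pmod{16}$, and $8\parallel h(-2p)$ if and only if $p\equiv 15\pmod{16}$ and $(-1)^{(p+1)/16}\left(\frac{2u}{v}\right)=-1$. The Jacobi symbol $\left(\frac{2u}{v}\right)$ does not depend on the choice of $u,v$.
\end{enumerate}
In both fields the $2$-primary part of the class group is thus determined by its order, and one asks how far $2$ divides the class number. For $p\equiv 15\pmod{16}$ we have $4\mid h_K$ and, as we check in Section~\ref{sec:model}, $8\mid h(-2p)$. The next questions are whether $8\mid h_K$ and whether $16\mid h(-2p)$. The conjecture posed by Li and Xu \cite{LX} links the two answers: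
\begin{enumerate}
\item[(C1)] if $p\equiv 15\pmod{32}$, then $4\parallel h_K\iff 16\mid h(-2p)$;
\item[(C2)] if $p\equiv 31\pmod{32}$, then $4\parallel h_K\iff 8\parallel h(-2p)$.
\end{enumerate}
The distinction modulo $32$ is the sign $(-1)^{(p+1)/16}$ in (F3). Substituting (F3) removes it: both statements say that $4\parallel h_K$ exactly when $\left(\frac{2u}{v}\right)=-1$. So the conjecture is a statement about $K$ alone, and this is the form in which we prove it.

From now on $p\equiv 15\pmod{16}$ and $p=u^2-2v^2$ with positive integers $u,v$. Let $A$ be the $2$-primary part of the class group of $K$, written additively. There is a unique prime $Q$ of $K$ above $2$ (Lemma~\ref{lem:K}); let $[Q]\in A$ be the $2$-primary component of its class.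

\begin{theorem}\label{thm:main}
Let $p\equiv 15\pmod{16}$ be prime. Then
\begin{enumerate}
\item[(a)] $[Q]\in 4A$ if and only if $\left(\frac{2u}{v}\right)=1$;
\item[(b)] $8\mid h_K$ if and only if $\left(\frac{2u}{v}\right)=1$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:cong}
For every prime $p\equiv 15\pmod{16}$ we have $4\mid h_K$, $8\mid h(-2p)$ and
\[
\frac{h_K}{4}\equiv\frac{h(-2p)}{8}+\frac{p+1}{16}\pmod 2 .
\]
In particular \textup{(C1)} and \textup{(C2)} hold.
\end{theorem}

All four combinations occur. In the table below the last two columns follow from Theorem~\ref{thm:main}(b), from (F3) and from $8\mid h(-2p)$.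
\begin{center}
\begin{tabular}{ccccc}
$p=u^2-2v^2$ & $p \bmod 32$ & $\left(\frac{2u}{v}\right)$ & $h_K$ & $h(-2p)$\\ \hline
$31=7^2-2\cdot3^2$ & $31$ & $\left(\frac{14}{3}\right)=-1$ & $4\parallel h_K$ & $8\parallel h(-62)$\\
$47=7^2-2\cdot1^2$ & $15$ & $\left(\frac{14}{1}\right)=1$ & $8\mid h_K$ & $8\parallel h(-94)$\\
$127=15^2-2\cdot7^2$ & $31$ & $\left(\frac{30}{7}\right)=1$ & $8\mid h_K$ & $16\mid h(-254)$\\
$719=31^2-2\cdot11^2$ & $15$ & $\left(\frac{62}{11}\right)=-1$ & $4\parallel h_K$ & $16\mid h(-1438)$
\end{tabular}
\end{center}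

The proof of Theorem~\ref{thm:main} runs as follows. A cyclic $2$-group has order divisible by $8$ exactly when its element of order $2$ is divisible by $4$, and the class $[Q]$ is killed by $2$. By class field theory, $[Q]\in 4A$ means that $Q$ splits completely in the unramified cyclic quartic extension $L_4$ of $K$. This field is dihedral over $\mathbb{Q}(\sqrt p)$, hence biquadratic over $M=\mathbb{Q}(\sqrt2,\sqrt p)$ (Section~\ref{sec:dihedral}), and the splitting of $Q$ becomes a Hilbert symbol over $M$, which the product formula evaluates (Section~\ref{sec:Q}). This gives (a) and one direction of (b). The other direction does not follow, because $[Q]$ might be $0$. Sections~\ref{sec:theta}--\ref{sec:end} show that $[Q]=0$ and $|A|=4$ together are impossible, by computing in two ways a sign attached to units of $M$.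

\section{Symbols, class fields and ambiguous classes}\label{sec:tools}

Class groups are taken in the wide sense, and ``unramified'' includes the infinite places: real places stay real. For a number field $E$ we write $h(E)$ for its class number, $O_E$ for its ring of integers, $U_E$ for its unit group and $E_w$ for its completion at a place $w$. The relation $x\sim y$ means equality modulo squares in the field that is named or evident. For a quadratic extension $E=E_0(\sqrt y)$ we have
\begin{equation}\label{eq:kummer}
E_0^\times\cap E^{\times2}=E_0^{\times2}\cup yE_0^{\times2}.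
\end{equation}

\subsection*{Hilbert symbols}
For $x,y\in E_w^\times$ the Hilbert symbol $(x,y)_w$ is $1$ if $x$ is a norm from $E_w(\sqrt y)$ and $-1$ otherwise. It is symmetric and bimultiplicative, and it is $1$ if $x$ or $y$ is a square. We use the following rules.
\begin{enumerate}
\item[(S1)] If $w$ is finite and $E_w(\sqrt y)/E_w$ is unramified, then $\operatorname{ord}_w y$ is even, and $(x,y)_w=(-1)^{\operatorname{ord}_w x}$ unless $y$ is a square in $E_w$. In particular $(x,y)_w=1$ if $\operatorname{ord}_wx$ is even.
\item[(S2)] If $w$ is finite of odd residue characteristic, $x$ is a unit and $\operatorname{ord}_wy$ is odd, then $(x,y)_w=\left(\frac{x}{w}\right)$, the quadratic residue symbol of the residue field. At such $w$ a unit is a square if and only if its residue is a square (Hensel's lemma).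
\item[(S3)] If $w$ is real, then $(x,y)_w=-1$ if and only if $x<0$ and $y<0$.
\item[(S4)] If $E'/E$ is a finite extension of local fields, $x\in E'^\times$ and $y\in E^\times$, then $(x,y)_{E'}=(N_{E'/E}x,y)_E$.
\item[(S5)] A unit $n$ of $\mathbb{Z}_2$ is a square if and only if $n\equiv1\pmod 8$, and $(n,2)_{\mathbb{Q}_2}=(-1)^{(n^2-1)/8}$.
\end{enumerate}
For $x,y\in E^\times$ the \emph{product formula} says $\prod_w(x,y)_w=1$, and the \emph{Hasse norm theorem} says that $x$ is a norm from $E(\sqrt y)$ if and only if $(x,y)_w=1$ for all $w$.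

\subsection*{The Hilbert $2$-class field}
This is the maximal unramified abelian extension $H_E/E$ of $2$-power degree. The Artin map identifies the $2$-primary part $A_E$ of the class group with $\operatorname{Gal}(H_E/E)$. A prime of $E$ splits completely in the fixed field of a subgroup $B\subseteq A_E$ if and only if the $2$-primary component of its class lies in $B$. If $E/E_0$ is Galois, then so is $H_E/E_0$, and the action of $\operatorname{Gal}(E/E_0)$ on $A_E$ corresponds to conjugation.

\subsection*{Chevalley's formula}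
Let $E/E_0$ be quadratic with group $\Gamma$, and let $t\ge1$ be the number of ramified places, infinite ones included. Then
\begin{equation}\label{eq:chevalley}
\#\operatorname{Cl}(E)^\Gamma=\frac{h(E_0)\,2^{t-1}}{[U_{E_0}:U_{E_0}\cap N_{E/E_0}E^\times]} .
\end{equation}
We use the formula in the following form, in both directions.

\begin{lemma}\label{lem:chev}
Let $E=E_0(\sqrt y)$ be quadratic over $E_0$, ramified exactly at $w_1,\dots,w_t$ with $t\ge1$, and let $h(E_0)$ be odd. Let $B\subseteq\{\pm1\}^t$ be the subgroup of vectors with product $1$. The map $\rho(\eta)=\bigl((\eta,y)_{w_1},\dots,(\eta,y)_{w_t}\bigr)$ sends $U_{E_0}$ into $B$, and $h(E)$ is odd if and only if $\rho(U_{E_0})=B$.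
\end{lemma}

\begin{proof}
At an unramified place $w$ a unit $\eta$ has $(\eta,y)_w=1$, by (S1) if $w$ is finite and because $y$ is a local square if $w$ is infinite. So $\rho(\eta)\in B$ by the product formula, and $\ker\rho=U_{E_0}\cap NE^\times$ by the Hasse norm theorem. Since $|B|=2^{t-1}$, formula \eqref{eq:chevalley} reads $\#\operatorname{Cl}(E)^\Gamma=h(E_0)\,[B:\rho(U_{E_0})]$. A group of order $2$ acting on a nontrivial finite $2$-group has a nontrivial fixed point, so $h(E)$ is odd if and only if $\#\operatorname{Cl}(E)^\Gamma$ is odd.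
\end{proof}

\section{A class of order two, and the proof of Theorem~\ref{thm:cong}}\label{sec:model}

Let $C$ be a cyclic group of order $2^n$ with generator $a$, and let $c\in C$ have order $2$. Then $c=2^{n-1}a$, so
\begin{equation}\label{eq:cyclic}
2^{j+1}\ \text{divides}\ |C|\iff c\in 2^jC .
\end{equation}
If $C$ is a $2$-class group and $c$ is the class of a prime, the right side is a splitting condition. The simplest instance is the first step toward Theorem~\ref{thm:cong}.

\begin{lemma}\label{lem:8}
We have $8\mid h(-2p)$.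
\end{lemma}

\begin{proof}
Let $E=\mathbb{Q}(\sqrt{-2p})$, with ring of integers $\mathbb{Z}[\sqrt{-2p}]$, and let $(2)=\mathfrak t^2$. The ideal $\mathfrak t$ is not principal, because $x^2+2py^2=2$ has no solution in integers; so its class $c$ has order $2$. The extension $E(\sqrt2)=E(\sqrt{-p})$ of $E$ is unramified at odd primes because of the first generator, and at $\mathfrak t$ it is split because $-p\equiv1\pmod8$ is a square in $\mathbb{Q}_2$. There are no real places. By (F2) the group $A_E$ is cyclic, so this unramified quadratic extension is the fixed field of $2A_E$, and $c\in 2A_E$. By \eqref{eq:cyclic}, $4\mid h(-2p)$. By (F3), $4\parallel h(-2p)$ is excluded for $p\equiv15\pmod{16}$.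
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cong}, assuming Theorem~\ref{thm:main}]
By Lemma~\ref{lem:8} and (F3), $(-1)^{h(-2p)/8}=(-1)^{(p+1)/16}\left(\frac{2u}{v}\right)$. By (F1) and Theorem~\ref{thm:main}(b), $(-1)^{h_K/4}=\left(\frac{2u}{v}\right)$. This gives the congruence. If $p\equiv15\pmod{32}$, then $(p+1)/16$ is odd, so $h_K/4$ is odd if and only if $h(-2p)/8$ is even, which is (C1). If $p\equiv31\pmod{32}$, then $(p+1)/16$ is even, so $h_K/4$ and $h(-2p)/8$ have the same parity, which is (C2).
\end{proof}

In Lemma~\ref{lem:8} a norm equation showed at once that the class of the prime above $2$ is nontrivial. For $K$ we have no such argument. There \eqref{eq:cyclic} gives only one implication: if $[Q]\notin 4A$, then $[Q]\ne0$ and $8\nmid h_K$.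

\section{The fields $k$, $K$, $L$ and $M$}\label{sec:fields}

Put
\[
k=\mathbb{Q}(\sqrt p),\quad \theta=\sqrt[4]{p},\quad K=k(\theta),\quad k_2=\mathbb{Q}(\sqrt2),\quad M=k(\sqrt2),\quad L=K(\sqrt2)=M(\theta).
\]
We have $\left(\frac{2}{p}\right)=1$ and $\left(\frac{-1}{p}\right)=-1$. Let $\mathfrak q$ be the prime of $k$ with $\mathfrak q^2=(2)$, and let $\infty_-$ be the real place of $k$ at which $\sqrt p<0$.

\begin{lemma}\label{lem:k}
\begin{enumerate}
\item[(a)] $h(k)$ is odd, and the fundamental unit $\varepsilon>1$ of $k$ is totally positive.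
\item[(b)] $k_{\mathfrak q}=\mathbb{Q}_2(i)$, and $\sqrt p\sim i\sim 2$ in $k_{\mathfrak q}$.
\item[(c)] $\mathfrak q^{h(k)}$ has a totally positive generator $\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The places ramified in $k/\mathbb{Q}$ are $2$ and $p$, so $|B|=2$ in Lemma~\ref{lem:chev}. Since $(-1,p)_p=\left(\frac{-1}{p}\right)=-1$, the map $\rho$ is onto and $h(k)$ is odd. Also $-1$ is not a norm from $k$, so $\varepsilon$ has norm $1$ and conjugate $1/\varepsilon>0$.

(b) By (S5), $-p$ is a square in $\mathbb{Z}_2$. So $k_{\mathfrak q}=\mathbb{Q}_2(i)$ and $\sqrt p=it_0$ with $t_0\in\mathbb{Z}_2$, $t_0^2=-p\equiv1\pmod{16}$. Hence $t_0\equiv\pm1\pmod 8$, and one of $\pm t_0$ is a square in $\mathbb{Q}_2$. As $-1=i^2$, we get $\sqrt p\sim i$. Finally $2=-i(1+i)^2\sim i$.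

(c) Let $\tau=a+b\sqrt p$ with $a,b\in\mathbb{Z}$ be a generator. Then $N\tau=\pm2^{h(k)}\equiv a^2\pmod p$. Since $2$ is a square and $-1$ is not a square modulo $p$, the sign is $+$, and one of $\pm\tau$ is totally positive.
\end{proof}

The field $\mathbb{Q}_2(\zeta_8)$ is totally ramified of degree $4$ over $\mathbb{Q}_2$, and by (b) it equals both $k_{\mathfrak q}(\theta)$ and $k_{\mathfrak q}(\sqrt2)$. This coincidence, which needs $p\equiv15\pmod{16}$, governs everything at $2$.

\begin{lemma}\label{lem:K}
$K/k$ is ramified exactly at $(\sqrt p)$, $\mathfrak q$ and $\infty_-$. We have $\mathfrak qO_K=Q^2$ with $K_Q=\mathbb{Q}_2(\zeta_8)$, and $\sqrt pO_K=P^2$ with $P=(\theta)$ of residue field $\mathbb{F}_p$. The generator $\sigma$ of $\operatorname{Gal}(K/k)$ acts on $A$ as $-1$, and $2[Q]=0$.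
\end{lemma}

\begin{proof}
We have $K=k(\sqrt{\sqrt p})$, and $\sqrt p$ is a unit outside $(\sqrt p)$, has order $1$ at $(\sqrt p)$ and is negative only at $\infty_-$. The behavior at $\mathfrak q$ was found above. For an ideal $J$ of $K$ the product $J\cdot\sigma J$ is extended from $k$, so its class has odd order; thus $c+\sigma c=0$ for $c\in A$. For the same reason $Q^2=\mathfrak qO_K$ gives $2[Q]=0$.
\end{proof}

Let $H$ be the Hilbert $2$-class field of $K$. By (F1), $H/K$ is cyclic of degree $|A|\ge4$. Let $L_4$ be its subextension of degree $4$ over $K$, the fixed field of $4A$.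

\begin{lemma}\label{lem:L}
$L/K$ is unramified of degree $2$, the prime $Q$ splits in $L$, and $K\subset L\subset L_4\subseteq H$. The class number $h(H)$ is odd, and $H$ is the Hilbert $2$-class field of $L$.
\end{lemma}

\begin{proof}
By \eqref{eq:kummer}, $2\in K^{\times2}$ would make $2$ or $2\sqrt p$ a square in $k$; the first is not, and the second is negative at $\infty_-$. The extension is unramified at odd primes and at real places, and $\sqrt2\in K_Q$. So $L$ is the unique quadratic subextension of the cyclic extension $H/K$. Now let $E/K$ be any unramified Galois extension of $2$-power degree. The abelianization of its group is a quotient of $A$, hence cyclic, and a finite $2$-group with cyclic abelianization is cyclic. So $E\subseteq H$. Applied to the Hilbert $2$-class fields of $H$ and of $L$, which are Galois over $K$ and contain $H$, this shows that both equal $H$.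
\end{proof}

\begin{remark}\label{rem:7}
The method of \eqref{eq:cyclic} is visible one level down. Let $p\equiv7\pmod{16}$, in this remark only. Lemma~\ref{lem:k}(a) holds with the same proof and $k_{\mathfrak q}=\mathbb{Q}_2(i)$, but now $t_0\equiv\pm3\pmod 8$, so $\sqrt p\sim5i$. Over $\mathbb{Q}_2(i)$ the element $5$ generates the unramified quadratic extension and $i$ a ramified one, so $5i$ generates a ramified one. Hence $\mathfrak qO_K=Q^2$, $2[Q]=0$, the field $K_Q$ is totally ramified over $\mathbb{Q}_2$, and $2\sim i\sim5$ in $K_Q$. So $K(\sqrt2)/K$ is unramified and $Q$ is inert in it. Then $[Q]\notin2A$, and \eqref{eq:cyclic} gives $2\parallel h_K$. For $p\equiv15\pmod{16}$ the prime $Q$ splits in $L$, and the same test has to be made in $L_4$.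
\end{remark}

Let $\nu$ generate $\operatorname{Gal}(M/k)$, so $\nu(\sqrt2)=-\sqrt2$, and let $\varphi$ generate $\operatorname{Gal}(M/k_2)$, so $\varphi(\sqrt p)=-\sqrt p$. We write $x^\varphi=\varphi(x)$. Put $\pi=u+v\sqrt2$ and $\pi'=u-v\sqrt2$, so that $\pi\pi'=p$, $\pi+\pi'=2u$ and $\pi>\pi'>0$. The two primes $(\pi)\ne(\pi')$ of $k_2$ ramify in $M=k_2(\sqrt p)$:
\[
\pi O_M=\mathfrak P^2,\qquad \pi'O_M=\mathfrak P'^2,\qquad \sqrt pO_M=\mathfrak P\mathfrak P'.
\]
Both $\mathfrak P$ and $\mathfrak P'$ have residue field $\mathbb{F}_p$; they are swapped by $\nu$ and fixed by $\varphi$. There is one prime $\mathfrak Q$ of $M$ above $2$, with $M_{\mathfrak Q}=\mathbb{Q}_2(\zeta_8)$, $\mathfrak qO_M=\mathfrak Q^2$ and $2O_M=\mathfrak Q^4$.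

\begin{lemma}\label{lem:M}
$h(M)$ is odd. The extension $L/M$ is ramified exactly at $\mathfrak P$, $\mathfrak P'$ and the two real places with $\sqrt p<0$, and $\mathfrak Q$ splits in $L$.
\end{lemma}

\begin{proof}
$M=k(\sqrt2)$ is ramified over $k$ only at $\mathfrak q$. So $t=1$ and $B$ is trivial in Lemma~\ref{lem:chev}, and $h(M)$ is odd. For $L=M(\sqrt{\sqrt p})$ use $\sqrt pO_M=\mathfrak P\mathfrak P'$ and $\sqrt p\sim i=\zeta_8^2$ in $M_{\mathfrak Q}$.
\end{proof}

\section{The dihedral extension $L_4/k$}\label{sec:dihedral}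

The field $L_4$ is given only by class field theory, and over $K$ it is cyclic of degree $4$, out of reach of quadratic symbols. Over $M$ it turns out to be biquadratic, and its ramification determines enough about its quadratic generators to compute with them.

Since $L_4$ is the unique unramified cyclic quartic extension of $K$, it is Galois over $k$. Let $G=\operatorname{Gal}(L_4/k)$, $\operatorname{Gal}(L_4/K)=\langle r\rangle$ and $z=r^2$, so that $\operatorname{Gal}(L_4/L)=\langle z\rangle$. Elements of $G$ outside $\langle r\rangle$ restrict to $\sigma$ on $K$, so they act on $\langle r\rangle\cong A/4A$ by inversion. An inertia group above $(\sqrt p)$ meets $\langle r\rangle$ trivially, as $L_4/K$ is unramified, and it is nontrivial, as $(\sqrt p)$ ramifies in $K$. So there is an involution outside $\langle r\rangle$, and $G$ is dihedral of order $8$. Thus $z$ is central, every $g\notin\langle r\rangle$ is an involution with $rgr^{-1}=gz$, and $\langle r\rangle$ is the only cyclic subgroup of order $4$.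

Let $V=\operatorname{Gal}(L_4/M)$, of order $4$. Then $V\cap\langle r\rangle=\operatorname{Gal}(L_4/MK)=\langle z\rangle$. Hence $V=\{1,z,s,sz\}$ is a Klein four-group with $rsr^{-1}=sz$, and $r|_M=\nu$. As $V$ is abelian, each place of $M$ has a well-defined inertia group and decomposition group in $V$, and conjugation by $r$ carries those of $w$ to those of $\nu w$.

Since $L_4/L$ is unramified, inertia groups meet $\langle z\rangle$ trivially, and the places of $M$ ramified in $L_4$ are the four places ramified in $L$. Each of them has inertia group $\langle s\rangle$ or $\langle sz\rangle$, and $\nu$ exchanges the two possibilities. We fix the name $s$ so that $\mathfrak P'$ has inertia group $\langle s\rangle$; then $\mathfrak P$ has $\langle sz\rangle$. The two real places with $\sqrt p<0$ are swapped by $\nu$; we call $\infty_a$ the one with group $\langle s\rangle$ and $\infty_b$ the one with group $\langle sz\rangle$. Put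
\[
F=L_4^{\langle s\rangle}=M(\sqrt\beta),\qquad F'=L_4^{\langle sz\rangle}=r(F)=M(\sqrt{\beta'}),\qquad \beta'=\nu(\beta).
\]
Figure~\ref{fig:fields} shows the fields. Note that $z$ restricts to the nontrivial automorphism of $F/M$ and of $F'/M$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=1.15]
\node (k) at (0,0) {$k$};
\node (k2) at (2.4,0) {$k_2$};
\node (K) at (-1.4,1) {$K\ \ \langle r\rangle$};
\node (M) at (1.2,1) {$M\ \ V$};
\node (L) at (-0.5,2) {$L\ \ \langle z\rangle$};
\node (F) at (1.2,2) {$F\ \ \langle s\rangle$};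
\node (G) at (2.9,2) {$F'\ \ \langle sz\rangle$};
\node (T) at (1.2,3) {$L_4$};
\draw (k)--(K) (k)--(M) (k2)--(M) (M)--(L) (M)--(F) (M)--(G) (F)--(T) (G)--(T);
\draw[very thick] (K)--(L) (L)--(T);
\end{tikzpicture}
\caption{The fields used in the proof; every edge is a quadratic extension. The extension $L_4/k$ is dihedral of order $8$, and next to a field stands the subgroup that fixes it. The thick edges form the unramified cyclic quartic extension $L_4/K$; over $M$ the field $L_4$ is biquadratic.}\label{fig:fields}
\end{figure}

\begin{proposition}\label{prop:beta}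
\begin{enumerate}
\item[(a)] $F/M$ is ramified exactly at $\mathfrak P,\infty_b$, and $F'/M$ exactly at $\mathfrak P',\infty_a$. The order of $\beta$ is odd only at $\mathfrak P$, and that of $\beta'$ only at $\mathfrak P'$. The element $\beta$ is negative only at $\infty_b$, and $\beta'$ only at $\infty_a$.
\item[(b)] $\beta\beta'\sim\sqrt p$ in $M$.
\item[(c)] $\beta\in M_{\mathfrak P'}^{\times2}$ and $\beta'\in M_{\mathfrak P}^{\times2}$.
\item[(d)] $N_{M/k}\beta\sim2\sqrt p$ in $k$.
\item[(e)] $[Q]\in4A\iff\beta'\in M_{\mathfrak Q}^{\times2}\iff\beta\in M_{\mathfrak Q}^{\times2}$.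
\item[(f)] $h(F)$ is odd.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) A place ramifies in $F$ if and only if its inertia group is not contained in $\langle s\rangle$, and in $F'$ if and only if it is not contained in $\langle sz\rangle$. At unramified finite places the order is even by (S1). At a ramified place of odd residue characteristic it is odd, since a unit generates an unramified extension there.

(b) The third quadratic subextension $M(\sqrt{\beta\beta'})$ of $L_4/M$ is $L=M(\sqrt{\sqrt p})$.

(c) The prime $P=(\theta)$ is principal, so it splits completely in $L_4$, and it has residue degree $1$. So all primes of $L_4$ above $p$ have residue degree $1$, and decomposition groups equal inertia groups there. Thus $\mathfrak P'$, with group $\langle s\rangle$, splits in $F$, and $\mathfrak P$ splits in $F'$.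

(d) Put $\sqrt{\beta'}=r(\sqrt\beta)$. Then $r(\sqrt{\beta'})=z(\sqrt\beta)=-\sqrt\beta$, so $\xi=\sqrt\beta\sqrt{\beta'}$ satisfies $r(\xi)=-\xi$ and $\xi^2=N_{M/k}\beta\in k$. By (b) and \eqref{eq:kummer}, $\xi^2\sim\sqrt p$ or $\xi^2\sim2\sqrt p$ in $k$. In the first case $\xi\in k\theta\subset K$ would be fixed by $r$.

(e) We have $[Q]\in4A$ if and only if $Q$ splits completely in $L_4$. The primes of $L$ above $2$ are the two primes above $Q$; they also lie above $\mathfrak Q$ and have completion $M_{\mathfrak Q}$. Now $L_4=L(\sqrt{\beta'})=L(\sqrt\beta)$.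

(f) Apply Lemma~\ref{lem:chev} to $F/M$, with $t=2$ and $|B|=2$: the unit $-1$ has $(-1,\beta)_{\infty_b}=-1$.
\end{proof}

For reference, the local behavior at the special places of $M$ is as follows.
\begin{center}
\begin{tabular}{c|cccccc}
 & $\mathfrak P$ & $\mathfrak P'$ & $\infty_a$ & $\infty_b$ & $\sqrt p>0$ & $\mathfrak Q$\\ \hline
$\beta$ & odd order & square & $+$ & $-$ & $+$ & unramified\\
$\beta'$ & square & odd order & $-$ & $+$ & $+$ & unramified, $\sim\beta$\\
$\sqrt p$ & odd order & odd order & $-$ & $-$ & $+$ & square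
\end{tabular}
\end{center}

\section{The splitting of $Q$ in $L_4$}\label{sec:Q}

For a prime $w\ne\mathfrak P'$ of $M$ let $\chi(w)=1$ if $\beta'\in M_w^{\times2}$ and $\chi(w)=-1$ otherwise, and extend $\chi$ multiplicatively to ideals prime to $\mathfrak P'$. By Proposition~\ref{prop:beta}, $\chi(\mathfrak P)=1$, and Theorem~\ref{thm:main}(a) asserts that $\chi(\mathfrak Q)=\left(\frac{2u}{v}\right)$. If $x\in M^\times$ is a unit at $\mathfrak P'$, the product formula for $(x,\beta')$, evaluated with (S1)--(S3), reads
\begin{equation}\label{eq:recip}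
\chi(xO_M)=\left(\frac{x}{\mathfrak P'}\right)\operatorname{sgn}_{\infty_a}(x).
\end{equation}
The right side does not involve $\beta'$. It does require knowing which real place is $\infty_a$, and a unit in \eqref{eq:recip} will tell us. Then we need an explicit $x$ of odd order at $\mathfrak Q$ whose other prime factors we control. The identity
\begin{equation}\label{eq:alpha}
(\pi+\sqrt p)^2=\pi(\pi+\pi'+2\sqrt p)=2\pi(u+\sqrt p)
\end{equation}
provides one, since $u+\sqrt p$ has norm $u^2-p=2v^2$.

\begin{example}\label{ex:47}
Let $p=47$, $u=7$, $v=1$. Modulo $\mathfrak P'$ we have $\sqrt2\equiv7$ and $\sqrt{47}\equiv0$. For the unit $x=1+\sqrt2\equiv8\equiv14^2\pmod{47}$, formula \eqref{eq:recip} gives $1=\operatorname{sgn}_{\infty_a}(1+\sqrt2)$; so $\sqrt2>0$ at $\infty_a$. Next let $\alpha=7+\sqrt2+\sqrt{47}$. Then $\alpha^2=2(7+\sqrt2)(7+\sqrt{47})$, and $7+\sqrt{47}$ has norm $2$, so it generates $\mathfrak q$. Hence $(\alpha)^2=\mathfrak Q^4\mathfrak P^2\mathfrak Q^2$ and $(\alpha)=\mathfrak Q^3\mathfrak P$. Modulo $\mathfrak P'$ we have $\alpha\equiv14\equiv22^2$,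 and at $\infty_a$ the value $7+\sqrt2-\sqrt{47}$ is positive. So $\chi(\mathfrak Q)=\chi(\alpha O_M)=1$, and $Q$ splits completely in $L_4$.
\end{example}

For $v>1$ the element $\pi+\sqrt p$ has a further factor, an ideal $\mathfrak v$ of $k$ of norm $v$. Because $\mathfrak v$ comes from $k$, the value of $\chi$ on it can be computed by a second product formula in $k$, and this produces the Jacobi symbol. We first collect some residue symbols.

\begin{lemma}\label{lem:elem}
The integers $u,v$ are odd, coprime and prime to $p$, and $u\equiv\pm1\pmod8$. Moreover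
\[
\left(\frac{2u}{p}\right)=1,\qquad\left(\frac{v}{p}\right)=\left(\frac{-1}{v}\right),\qquad\left(\frac{u+v}{p}\right)=1 .
\]
\end{lemma}

\begin{proof}
Since $p$ is odd, $u$ is odd. If $v$ were even, then $p\equiv1\pmod8$. So $2v^2\equiv2\pmod{16}$, $u^2\equiv1\pmod{16}$ and $u\equiv\pm1\pmod8$. The square of $\gcd(u,v)$ divides $p$, so $\gcd(u,v)=1$; and if $p$ divided one of $u,v$, it would divide both. As $p\equiv3\pmod4$, reciprocity gives $\left(\frac{m}{p}\right)=\left(\frac{p}{m}\right)\left(\frac{-1}{m}\right)$ for odd $m>0$ prime to $p$. For $m=u$ we have $p\equiv-2v^2$, so $\left(\frac up\right)=\left(\frac2u\right)=1$. For $m=v$ we have $p\equiv u^2$, so $\left(\frac vp\right)=\left(\frac{-1}{v}\right)$. For $m$ the odd part of $u+v$ we have $\gcd(m,v)=1$ and $p\equiv-v^2\pmod m$, so $\left(\frac mp\right)=\left(\frac{-1}{m}\right)^2=1$. Finally $\left(\frac2p\right)=1$.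
\end{proof}

\begin{proposition}\label{prop:chi}
$\chi(\mathfrak Q)=\left(\frac{2u}{v}\right)$.
\end{proposition}

\begin{proof}
\emph{Step 1: the place $\infty_a$.} Let $S=\pm1$ be the sign of $\sqrt2$ at $\infty_a$; it is also the sign of $1+\sqrt2$. Since $\sqrt2\equiv u/v\pmod{\mathfrak P'}$, formula \eqref{eq:recip} and Lemma~\ref{lem:elem} give
\[
S=\left(\frac{1+\sqrt2}{\mathfrak P'}\right)=\left(\frac{(u+v)v}{p}\right)=\left(\frac{-1}{v}\right).
\]

\emph{Step 2: the divisor of $\alpha=\pi+\sqrt p$.} We have $(u+\sqrt p)(u-\sqrt p)=2v^2$. Let $\ell\mid v$ be prime. Then $\ell$ is odd, $\ell\nmid u$ and $p\equiv u^2\pmod\ell$, so $\ell$ splits in $k$. A prime above $\ell$ dividing both $u+\sqrt p$ and $u-\sqrt p$ would divide $2u$. So exactly one prime $\mathfrak l$ above $\ell$ divides $u+\sqrt p$; it has degree $1$ and exponent $2\operatorname{ord}_\ell v$. Hence $(u+\sqrt p)=\mathfrak q\mathfrak v^2$ with $\mathfrak v=\prod_{\ell\mid v}\mathfrak l^{\operatorname{ord}_\ell v}$ of norm $v$, and \eqref{eq:alpha} gives $\alpha O_M=\mathfrak Q^3\mathfrak P\,\mathfrak vO_M$.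

\emph{Step 3: $\chi(\mathfrak vO_M)=\left(\frac{-u}{v}\right)\left(\frac2v\right)$.} Let $h=h(k)$, which is odd, and $\mathfrak v^h=(\gamma)$ with $\gamma\in k$. The primes $\mathfrak P'$ and $(\sqrt p)$ have the same residue field, and $\infty_a$ lies above $\infty_-$. So \eqref{eq:recip} gives
\[
\chi(\mathfrak vO_M)=\chi(\gamma O_M)=\left(\frac{\gamma}{(\sqrt p)}\right)\operatorname{sgn}_{\infty_-}(\gamma)=(\gamma,\sqrt p)_{(\sqrt p)}\,(\gamma,\sqrt p)_{\infty_-}.
\]
By the product formula for $(\gamma,\sqrt p)$ in $k$, this is the product of the symbols at the remaining places, of which only $\mathfrak q$ and the $\mathfrak l\mid\mathfrak v$ can be nontrivial. At $\mathfrak l$ we have $\sqrt p\equiv-u$, so the symbol is $\left(\frac{-u}{\ell}\right)^{h\operatorname{ord}_\ell v}$, and the product over $\ell$ is $\left(\frac{-u}{v}\right)$. At $\mathfrak q$ we have $\sqrt p\sim2$ by Lemma~\ref{lem:k}(b), so (S4) and (S5) give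
\[
(\gamma,\sqrt p)_{\mathfrak q}=(\gamma,2)_{\mathbb{Q}_2(i)}=(N_{k/\mathbb{Q}}\gamma,2)_{\mathbb{Q}_2}=(\pm v^h,2)_{\mathbb{Q}_2}=\left(\frac2v\right).
\]

\emph{Step 4: formula \eqref{eq:recip} for $\alpha$.} Modulo $\mathfrak P'$ we have $\alpha\equiv\pi+\pi'=2u$, with symbol $1$. At $\infty_a$ the value of $\alpha$ is $u+Sv\sqrt2-\sqrt{\pi\pi'}$ with positive real roots. Since $0<\pi'<\sqrt{\pi\pi'}<\pi$, its sign is $S$. So $\chi(\mathfrak Q)^3\chi(\mathfrak P)\chi(\mathfrak vO_M)=S$, and
\[
\chi(\mathfrak Q)=\left(\frac{-1}{v}\right)\left(\frac{-u}{v}\right)\left(\frac2v\right)=\left(\frac{2u}{v}\right).\qedhere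
\]
\end{proof}

Propositions~\ref{prop:chi} and~\ref{prop:beta}(e) prove Theorem~\ref{thm:main}(a). If $\left(\frac{2u}{v}\right)=-1$, then $[Q]\notin4A$; so $[Q]$ has order $2$, and \eqref{eq:cyclic} gives $8\nmid h_K$. It remains to show that the following two hypotheses are incompatible:
\begin{enumerate}
\item[(I)] $\left(\frac{2u}{v}\right)=1$; equivalently, $\beta$ and $\beta'$ are squares in $M_{\mathfrak Q}$;
\item[(II)] $|A|=4$; equivalently, $L_4=H$.
\end{enumerate}
Each statement below names the hypotheses that it uses.

\section{Half of a product formula}\label{sec:theta}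

Under (I) and (II) we have $[Q]\in4A=0$, so $Q$ carries no further information. Instead we use that $L_4=H$ has odd class number. Read backward, Lemma~\ref{lem:chev} then forces a subfield of $L_4$ to have units with every admissible pattern of symbols.

Both $\mathfrak P'$ and $\infty_a$ split in $F$. Let $\mathfrak P'_1,\mathfrak P'_2$ and $\infty_{a,1},\infty_{a,2}$ be the places of $F$ above them, and put
\[
U_M^+=\{\eta\in U_M:\ \eta>0\text{ at }\infty_a\text{ and at }\infty_b\}.
\]

\begin{lemma}\label{lem:e0}
Assume \textup{(II)}. There is $e_0\in U_F$ with $(e_0,\beta')_{\mathfrak P'_1}=(e_0,\beta')_{\mathfrak P'_2}=-1$ and $e_0>0$ at $\infty_{a,1},\infty_{a,2}$. Its norm $\eta_0=N_{F/M}e_0$ lies in $U_M^+$.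
\end{lemma}

\begin{proof}
The extension $L_4=F(\sqrt{\beta'})$ of $F$ has group $\langle s\rangle$, so it is ramified exactly above the places of $M$ with inertia group $\langle s\rangle$, that is, at the four places named above. Since $h(F)$ and $h(L_4)=h(H)$ are odd, Lemma~\ref{lem:chev} shows that $U_F$ maps onto the vectors of product $1$ in $\{\pm1\}^4$. Take $e_0$ with image $(-1,-1,1,1)$; as $\beta'<0$ at $\infty_a$, the symbols at $\infty_{a,j}$ are the signs of $e_0$. The norm is positive at $\infty_a$ as a product of two positive numbers, and at $\infty_b$ because $F$ is complex there.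
\end{proof}

We know nothing explicit about the units of the octic field $F$, but $U_M^+/U_M^2$ has only four elements (Section~\ref{sec:end}). So we look for an invariant of $\eta_0$ alone that detects $e_0$. The product formula in $F$ multiplies all four symbols and gives $1$. For $e_0$, however, the two symbols above the same place of $M$ agree, so one may take \emph{one} place of $F$ above each place of $M$. This half product is $(-1)(+1)=-1$ for $e_0$. We extend it from units to all of $F^\times$ in such a way that it depends only on the norm.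

For each place $w$ of $M$ fix a place $W(w)$ of $F$ above it. Let $\mathcal I$ be the set of finite places of $M$ that are inert in $F'$, that is, of finite $w\ne\mathfrak P'$ with $\beta'\notin M_w^{\times2}$. Since $\mathfrak P\notin\mathcal I$, every $w\in\mathcal I$ is unramified in $F$. For $e\in F^\times$ put
\[
\lambda_w(e)=\begin{cases}(e,\beta')_{W(w)}&\text{if }w\in\{\mathfrak P',\infty_a\},\\ (-1)^{\operatorname{ord}_{W(w)}e}&\text{if }w\in\mathcal I,\\ 1&\text{otherwise, that is, if }\beta'\in M_w^{\times2},\end{cases}\qquad\Lambda(e)=\prod_w\lambda_w(e).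
\]
The product is finite, and $\Lambda\colon F^\times\to\{\pm1\}$ is a homomorphism. If $w$ splits in $F$, then $F_{W(w)}=M_w$ and
\begin{equation}\label{eq:split}
\lambda_w(e)=(e,\beta')_{W(w)}
\end{equation}
in all three cases, by (S1). The exceptions are the places in
\[
\mathcal N=\{w\in\mathcal I:\ w\text{ is inert in }F\}.
\]
At such $w$ the element $\beta'$ becomes a square in $F_{W(w)}$, so the Hilbert symbol is trivial; the factor $(-1)^{\operatorname{ord}}$ replaces it so that $\Lambda$ is trivial on $M^\times$. By Proposition~\ref{prop:beta}(c), $\mathcal N$ is the set of finite places at which both $\beta$ and $\beta'=\nu(\beta)$ are nonsquares. Hence: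
\begin{enumerate}
\item[(N1)] $\mathcal N$ is stable under $\nu$ and contains neither $\mathfrak P$ nor $\mathfrak P'$; under (I) it does not contain $\mathfrak Q$.
\item[(N2)] Each $w\in\mathcal N$ is unramified in $L_4$, inert in $F$ and $F'$, and split in $L$: both $\beta$ and $\beta'$ generate the unramified quadratic extension of $M_w$, so $\sqrt p\sim\beta\beta'$ is a square in $M_w$.
\end{enumerate}
Let
\[
\mathcal D=\{x\in M^\times:\ (x,\beta)_w=(x,\beta')_w=1\text{ for all places }w\text{ of }M\},
\]
a group containing $M^{\times2}$. By the Hasse norm theorem every $x\in\mathcal D$ is a norm from $F$.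

\begin{lemma}\label{lem:theta}
$\Lambda$ is trivial on $M^\times F^{\times2}$. The rule $\Theta(N_{F/M}e)=\Lambda(e)$ defines a homomorphism $\Theta\colon\mathcal D/M^{\times2}\to\{\pm1\}$, which does not depend on the chosen places $W(w)$.
\end{lemma}

\begin{proof}
Let $m\in M^\times$. We claim that $\lambda_w(m)=(m,\beta')_w$ for all $w$. For $w\in\{\mathfrak P',\infty_a\}$ this holds because $F_{W(w)}=M_w$. For $w\in\mathcal I$ it is (S1), as $\operatorname{ord}_{W(w)}m=\operatorname{ord}_wm$. Otherwise both sides are $1$. So $\Lambda(m)=1$ by the product formula in $M$. Squares are killed by any homomorphism to $\{\pm1\}$.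

Suppose $N_{F/M}e_1=m^2N_{F/M}e_2$ with $m\in M^\times$. Then $e_1/(me_2)$ has norm $1$, so by Hilbert's Theorem~90 it equals $c/z(c)=c^2/N_{F/M}(c)$ for some $c\in F^\times$. Thus $e_1/e_2\in M^\times F^{\times2}$ and $\Lambda(e_1)=\Lambda(e_2)$. Finally, there is a choice of $W(w)$ only if $w$ splits in $F$, and by \eqref{eq:split} the two values of $\lambda_w(e)$ have product $(N_{F/M}e,\beta')_w=1$.
\end{proof}

All elements on which we evaluate $\Theta$ are covered by one criterion.

\begin{lemma}\label{lem:D}
Let $x\in M^\times$ have even order at all finite places other than $\mathfrak P$, and let $x>0$ at $\infty_a$ and $\infty_b$. Then $x\in\mathcal D$. In particular $U_M^+\subseteq\mathcal D$.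
\end{lemma}

\begin{proof}
We have $(x,\beta)_w=1$ for finite $w\ne\mathfrak P$ by (S1) and for real $w$ by (S3); the product formula gives the same at $\mathfrak P$. We have $(x,\beta')_w=1$ for finite $w\ne\mathfrak P,\mathfrak P'$ by (S1), at $\mathfrak P$ because $\beta'$ is a square there, and for real $w$ by (S3); the product formula gives the same at $\mathfrak P'$.
\end{proof}

For the unit $e_0$ of Lemma~\ref{lem:e0} only $\mathfrak P'$ and $\infty_a$ contribute to $\Lambda(e_0)$. Therefore
\begin{equation}\label{eq:minus}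
\text{under (II):}\qquad\Theta(\eta_0)=-1\ \text{ for some }\eta_0\in U_M^+ .
\end{equation}
We shall show that (I) and (II) force $\Theta=1$ on $U_M^+$.

\section{Three values of $\Theta$}\label{sec:values}

The gain from defining $\Theta$ on $\mathcal D$ is that a unit may be replaced, modulo squares, by a product of nonunits with more structure. We evaluate $\Theta$ on elements of $k$, on a norm from $L$, and on $\beta^\varphi$. In the first two cases $x$ is a norm from $F$ and also, in a known way, from a second quadratic subextension of $L_4/M$. Adding the two preimages produces a norm from $L_4$, on which most factors of $\Lambda$ vanish.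

\begin{lemma}\label{lem:common}
Let $E$ be $F'$ or $L$, and let $e\in F^\times$, $g\in E^\times$ satisfy $N_{F/M}e=N_{E/M}g=x$ with $x\in\mathcal D\setminus M^{\times2}$. Put $y=e+g$ and $f=\operatorname{Tr}_{F/M}e+\operatorname{Tr}_{E/M}g\in M$. Then $f\ne0$,
\[
N_{L_4/F}(y)=ef,\qquad N_{L_4/E}(y)=gf,
\]
and
\begin{equation}\label{eq:N}
\Theta(x)=\prod_{w\in\mathcal N}(-1)^{\operatorname{ord}_{W(w)}(ef)},\qquad\operatorname{ord}_{W(w)}(ef)=\tfrac12\operatorname{ord}_wx+\operatorname{ord}_wf .
\end{equation}
\end{lemma}

\begin{proof}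
Let $s_E$ generate $\operatorname{Gal}(L_4/E)$. Then $s$ fixes $F$ and conjugates $E/M$, while $s_E$ fixes $E$ and conjugates $F/M$; so $x=e\cdot s_E(e)=g\cdot s(g)$. Hence
\begin{align*}
y\cdot s(y)&=(e+g)(e+sg)=e^2+e\operatorname{Tr}_{E/M}g+e\cdot s_Ee=ef,\\
y\cdot s_E(y)&=(e+g)(s_Ee+g)=g\cdot sg+g\operatorname{Tr}_{F/M}e+g^2=gf .
\end{align*}
If $f=0$, then $y=0$, so $e=-g\in F\cap E=M$ and $x=e^2$, which is excluded. By Lemma~\ref{lem:theta}, $\Theta(x)=\Lambda(e)=\Lambda(ef)$. As $ef$ is a norm from $L_4=F(\sqrt{\beta'})$, formula \eqref{eq:split} gives $\lambda_w(ef)=1$ for all $w$ split in $F$. Among the nonsplit places only those in $\mathcal N$ can contribute. For $w\in\mathcal N$ the place $W(w)$ is the only one above $w$ and is unramified, so $2\operatorname{ord}_{W(w)}e=\operatorname{ord}_wx$.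
\end{proof}

\begin{lemma}\label{lem:A}
Assume \textup{(I)}. If $d\in k^\times\cap\mathcal D$, then $\Theta(d)=1$.
\end{lemma}

\begin{proof}
We may assume $d\notin M^{\times2}$. Let $e\in F^\times$ have norm $e\cdot z(e)=d$, and put $g=r(e)\in F'$. Since $z$ is central and $r$ fixes $k$, we get $g\cdot z(g)=r(d)=d$ and $\operatorname{Tr}_{F'/M}g=r(e+ze)=\nu(\operatorname{Tr}_{F/M}e)$. So Lemma~\ref{lem:common} applies with $E=F'$, and $f=\operatorname{Tr}_{M/k}\operatorname{Tr}_{F/M}e$ lies in $k$.

The set $\mathcal N$ is $\nu$-stable, and since $d,f\in k$ the exponent in \eqref{eq:N} is the same at $w$ and at $\nu w$. So the places with $w\ne\nu w$ cancel in pairs. Let $w\in\mathcal N$ with $w=\nu w$. By (I), $w\ne\mathfrak Q$; so the prime $\mathfrak l$ of $k$ below $w$ is unramified in $M$, hence inert in $M$ and unramified in $L_4$. Let $\mathfrak W$ be a prime of $L_4$ above $w$, with decomposition group $D\subseteq G$; it lies above $W(w)$. The group $D$ is cyclic because $\mathfrak l$ is unramified. By (N2), $D\cap V=\langle z\rangle$: it lies in $\langle z\rangle$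 since $w$ splits in $L$, and it is nontrivial since $w$ is inert in $F$. As $D$ maps onto $\operatorname{Gal}(M/k)$, it is cyclic of order $4$. So $D=\langle r\rangle$, and $r$ preserves $\operatorname{ord}_{\mathfrak W}$. On $F'$ the elements $s$ and $z$ agree, so
\[
s(y)=e+z(g)=e+r^3(e)=r^3(e+re)=r^3(y).
\]
Thus $ef=y\cdot r^3(y)$, and $\operatorname{ord}_{W(w)}(ef)=\operatorname{ord}_{\mathfrak W}(ef)=2\operatorname{ord}_{\mathfrak W}y$ is even.
\end{proof}

Let $\mathfrak P_L$ be the prime of $L$ above $\mathfrak P$, so $\mathfrak PO_L=\mathfrak P_L^2$. It lies above $P$, which is principal and therefore splits completely in $H$. So $\mathfrak P_L$ splits completely in $H$, the Hilbert $2$-class field of $L$, and its class has odd order. Fix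
\begin{equation}\label{eq:x1}
\mathfrak P_L^{\,n}=(g_1)\ \text{ with }n\text{ odd},\qquad x_1=N_{L/M}g_1 .
\end{equation}

\begin{lemma}\label{lem:B}
We have $x_1O_M=\mathfrak P^n$, $x_1>0$ at $\infty_a,\infty_b$, $x_1\in\mathcal D$ and $\Theta(x_1)=1$.
\end{lemma}

\begin{proof}
The norm of $\mathfrak P_L$ is $\mathfrak P$, and $L$ is complex above $\infty_a,\infty_b$. So $x_1\in\mathcal D$ by Lemma~\ref{lem:D}, and $x_1\notin M^{\times2}$ as $n$ is odd. Choose $e\in F^\times$ of norm $x_1$ and apply Lemma~\ref{lem:common} with $E=L$, $g=g_1$. Let $w\in\mathcal N$. Then $\operatorname{ord}_wx_1=0$, and we must show that $\operatorname{ord}_wf$ is even. By (N2), $w$ splits in $L$; let $w_L$ be a place above it, so $L_{w_L}=M_w$. Since $g_1f$ is a norm from $L_4=L(\sqrt\beta)$, we have $(g_1f,\beta)_{w_L}=1$. Since $g_1$ is a unit at $w_L$, (S1) gives $(g_1,\beta)_{w_L}=1$. Hence $1=(f,\beta)_w=(-1)^{\operatorname{ord}_wf}$.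
\end{proof}

The element $x_1$ has odd order at $\mathfrak P$, and a second such element is needed to return to a unit. The element $\beta$ has the right divisor but is negative at $\infty_b$. Its conjugate $\beta^\varphi$ has odd order only at $\varphi(\mathfrak P)=\mathfrak P$, and it is positive at $\infty_a,\infty_b$ because $\beta>0$ where $\sqrt p>0$. It is also an explicit norm: $N_{F/M}(1+\sqrt{\beta_1})=1-\beta_1$ for $\beta_1\in\beta M^{\times2}$, and this is $\beta_1^\varphi$ as soon as $\beta_1$ has trace $1$ over $k_2$.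

\begin{lemma}\label{lem:trace}
Assume \textup{(I)}. There is $\beta_1\in\beta M^{\times2}$ with $\beta_1+\beta_1^\varphi=1$.
\end{lemma}

\begin{proof}
Consider the ternary quadratic form $q(Y,X)=\operatorname{Tr}_{M/k_2}(\beta Y^2)-X^2$ over $k_2$, with $Y\in M$, $X\in k_2$. It is nondegenerate because the trace pairing of $M/k_2$ is. We show that it is isotropic over every completion $k_{2,w_0}$.

\emph{Finite $w_0\nmid2p$.} Let $O_{w_0}$ be the ring of integers of $k_{2,w_0}$ and $R=O_{w_0}\oplus O_{w_0}\sqrt p$ the maximal order of $M\otimes k_{2,w_0}$. As $\beta$ has even order at the places above $w_0$, there is an invertible $c\in M\otimes k_{2,w_0}$ with $\beta c^2=a+b\sqrt p\in R^\times$. In the basis $c,c\sqrt p$ the Gram matrix of $\operatorname{Tr}(\beta Y^2)$ has rows $(2a,2bp)$ and $(2bp,2ap)$ and determinant $4p(a^2-pb^2)$, a unit. So $q$ reduces to a nondegenerate ternary form over a finite field of odd characteristic. Such a form has a nontrivial zero, which lifts by Hensel's lemma.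

\emph{$w_0=(\pi')$ or $(\sqrt2)$.} Here $M\otimes k_{2,w_0}$ is the field $M_{\mathfrak P'}$ or $M_{\mathfrak Q}$, in which $\beta$ is a square by Proposition~\ref{prop:beta}(c) or by (I). Then $q(\beta^{-1/2},\sqrt2)=\operatorname{Tr}(1)-2=0$.

\emph{$w_0=(\pi)$.} In $M_{\mathfrak P}$ we have $\beta\sim\beta'\sqrt p\sim\sqrt p$, say $\beta c^2=\sqrt p$. Then $q(c,0)=\operatorname{Tr}(\sqrt p)=0$.

\emph{Real $w_0$.} Here $M\otimes\mathbb{R}=\mathbb{R}^2$, and $q=\beta_+y_+^2+\beta_-y_-^2-X^2$, where $\beta_+>0$ is the value of $\beta$ at the place above $w_0$ with $\sqrt p>0$. So $q$ is indefinite.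

By the Hasse--Minkowski theorem $q$ is isotropic over $k_2$, hence equivalent to $y_1y_2+ay_3^2$ with $a\ne0$. The isotropic vectors $(1,0,0)$, $(0,1,0)$, $(1,-a,1)$ span the space, so some isotropic vector $(Y,X)$ has $X\ne0$, and then $Y\ne0$. Take $\beta_1=\beta(Y/X)^2$.
\end{proof}

\begin{lemma}\label{lem:C}
Assume \textup{(I)}. Then $\beta^\varphi\in\mathcal D$ and $\Theta(\beta^\varphi)=1$.
\end{lemma}

\begin{proof}
We have $\beta^\varphi\in\mathcal D$ by Lemma~\ref{lem:D}. Let $\beta_1$ be as in Lemma~\ref{lem:trace} and $e=1+\sqrt{\beta_1}\in F$. Then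
\[
e+z(e)=2,\qquad e\cdot z(e)=\beta_1^\varphi\sim\beta^\varphi ,
\]
so $\Theta(\beta^\varphi)=\lambda_{\infty_a}(e)\,\lambda_{\mathfrak P'}(e)\prod_{w\in\mathcal I}\lambda_w(e)$. We show that each of the three factors is $1$.

\emph{The place $\infty_a$.} The two real numbers $e$ and $z(e)$ have positive product and positive sum, so $e>0$ and $\lambda_{\infty_a}(e)=1$.

\emph{The place $\mathfrak P'$.} The order of $\beta_1$ at $\mathfrak P'$ is even and that of $p$ is $2$, so $\beta_1=p^b\mu$ with $\mu$ a unit at $\mathfrak P'$. As $\mathfrak P'$ is ramified over $k_2$, $\mu^\varphi\equiv\mu\pmod{\mathfrak P'}$. Then $1=p^b(\mu+\mu^\varphi)$ with $\mu+\mu^\varphi\equiv2\mu$ a unit; so $b=0$ and $\beta_1\equiv1/2$. At $W(\mathfrak P')$ this gives $\sqrt{\beta_1}\equiv\pm\sqrt2/2$ and $e\equiv(2\pm\sqrt2)/2$, a unit because $(2+\sqrt2)(2-\sqrt2)=2$. By (S2), $\lambda_{\mathfrak P'}(e)=\left(\frac{2\pm\sqrt2}{\mathfrak P'}\right)\left(\frac2p\right)$. Now $p\equiv-1\pmod{16}$ enters. A primitive $16$th root of unity $\zeta\in\mathbb{F}_{p^2}$ has $\zeta^p=\zeta^{-1}$,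 so $\zeta+\zeta^{-1}$ and $\zeta^3+\zeta^{-3}$ lie in $\mathbb{F}_p$. With $\delta=\zeta^2+\zeta^{-2}$ and $\zeta^8=-1$, their squares are $2+\delta$ and $2-\delta$, and $\delta^2=2$. So both $2\pm\sqrt2$ are squares modulo $\mathfrak P'$, and $\lambda_{\mathfrak P'}(e)=1$.

\emph{The places $w\in\mathcal I$.} By (I), $\mathfrak Q\notin\mathcal I$, so $w\nmid2p$. Let $W=W(w)$, which is unramified over $w$, and write $\operatorname{ord}_w\beta_1=2b$, $\operatorname{ord}_w\beta_1^\varphi=2b^*$; both orders are even by Proposition~\ref{prop:beta}(a). Then $\operatorname{ord}_W\sqrt{\beta_1}=b$. If $b>0$, then $\operatorname{ord}_We=0$. If $b=0$, then $e$ and $z(e)$ are integral at $W$ with sum the unit $2$; so one of their orders is $0$, and since the orders add up to $2b^*$, both are even. If $b<0$, then $\operatorname{ord}_We=b$. Hence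
\[
\prod_{w\in\mathcal I}\lambda_w(e)=\prod_{w\in\mathcal B}(-1)^{b(w)},\qquad\mathcal B=\{w\in\mathcal I:\ b(w)<0\},
\]
where $b(w)=\frac12\operatorname{ord}_w\beta_1$. We show that $\varphi$ acts on $\mathcal B$ without fixed points and preserves $b$; then the product is $1$. Let $w\in\mathcal B$. From $\beta_1+\beta_1^\varphi=1$ we get
\begin{equation}\label{eq:bad}
\beta_1^\varphi/\beta_1=-1+1/\beta_1\equiv-1\pmod w .
\end{equation}
So $b^*=b$, which says $b(\varphi w)=b(w)$. By \eqref{eq:bad} and (S2), $\beta_1^\varphi\sim-\beta_1$ in $M_w$. Proposition~\ref{prop:beta}(b) gives $\beta'\sim\beta_1\sqrt p$ in $M$, so in $M_w$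
\[
(\beta')^\varphi\sim\beta_1^\varphi\cdot(-\sqrt p)\sim\beta_1\sqrt p\sim\beta' .
\]
Thus $(\beta')^\varphi$ is a nonsquare in $M_w$; equivalently, $\beta'$ is a nonsquare in $M_{\varphi w}$, and $\varphi w\in\mathcal B$.

Suppose finally that $\varphi w=w$. Then $w$ is inert over a place $w_0$ of $k_2$ with residue field $\mathbb{F}_{q}$, and $\varphi$ induces the automorphism $a\mapsto a^{q}$ of the residue field $\mathbb{F}_{q^2}$ of $w$. Write $\beta_1=\varpi^{2b}\mu$ with $\varpi\in k_2$ a uniformizer at $w_0$ and $\mu$ a unit at $w$. By \eqref{eq:bad}, $\mu^\varphi\equiv-\mu$, and also $(\sqrt p)^\varphi=-\sqrt p$. So the residue of the unit $\mu\sqrt p$ is fixed by $\varphi$. It lies in $\mathbb{F}_q^\times$, and every element of $\mathbb{F}_q^\times$ is a square in $\mathbb{F}_{q^2}$. Hence $\beta'\sim\mu\sqrt p$ is a square in $M_w$, contrary to $w\in\mathcal I$.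
\end{proof}

\section{The units of $M$ and the end of the proof}\label{sec:end}

We now have two units, up to squares, on which $\Theta$ is trivial: one from $\tau\in k$ and one from $\beta^\varphi x_1$. The difficulty is to show that they are independent modulo squares. We separate them by their norms to $k$. The norm of $x_1$ is known only up to the norm of a unit of $K$, and the next lemma removes this ambiguity. It also explains how $[Q]=0$ would be possible: the class of order $2$ is $\sigma$-invariant, but it has to contain a $\sigma$-invariant ideal only if $\varepsilon$ is the norm of a unit.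

\begin{lemma}\label{lem:units}
Assume \textup{(I)} and \textup{(II)}. Then $N_{K/k}U_K\subseteq\langle\varepsilon^2\rangle$, and $N_{M/k}x_1\sim-\sqrt p$ in $k$.
\end{lemma}

\begin{proof}
Norms from $K$ are positive at $\infty_-$, and $U_k=\{\pm\varepsilon^j\}$ with $\varepsilon$ totally positive. So a unit of $k$ that is a norm from $K$ is a power of $\varepsilon$. Suppose that $\upsilon\in U_K$ has norm $\varepsilon^{2j+1}$. Then $\upsilon_0=\upsilon\varepsilon^{-j}$ has norm $\varepsilon$. Let $J$ be an ideal of $K$ whose class $c$ has order $2$. Since $\sigma c=-c=c$, we have $J/\sigma J=(a)$ with $a\in K^\times$, and $N_{K/k}a$ is a unit, say $\varepsilon^i$. Then $a\upsilon_0^{-i}$ has norm $1$, so it equals $b/\sigma(b)$ with $b\in K^\times$ by Hilbert's Theorem~90, and the ideal $J_0=Jb^{-1}$ in the class $c$ is $\sigma$-invariant. An invariant ideal has equal exponents at conjugate primes, so $J_0=P^{i_1}Q^{i_2}\,\mathfrak aO_K$ with an ideal $\mathfrak a$ of $k$. Here $P$ is principal, $h(k)$ is odd, and the class of $Q$ has odd order because $[Q]\in4A=0$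 by Theorem~\ref{thm:main}(a) and (II). So $c$ has odd order, a contradiction.

Since $P$ splits in $L$, $N_{L/K}\mathfrak P_L=P=(\theta)$, and \eqref{eq:x1} gives $N_{L/K}g_1=\theta^n\upsilon$ with $\upsilon\in U_K$. Therefore $N_{M/k}x_1=N_{L/k}g_1=(-\sqrt p)^nN_{K/k}\upsilon\sim-\sqrt p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
By Section~\ref{sec:Q} it suffices to derive a contradiction from (I) and (II): since $4$ divides $|A|$, the failure of (II) means $8\mid h_K$.

The field $M$ is totally real of degree $4$, so $|U_M/U_M^2|=16$ by Dirichlet's unit theorem. The signs at $(\infty_a,\infty_b)$ map $U_M$ onto $\{\pm1\}^2$: the unit $-1$ has signs $(-,-)$, and $1+\sqrt2$ has opposite signs at the two places, which are swapped by $\nu$. Hence $|U_M^+/U_M^2|=4$.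

If $x\in M^\times$ has even order at all finite places, then $xO_M=\mathfrak a^2$ and $\mathfrak a^{h(M)}=(a)$, so $x^{h(M)}=a^2\eta$ with $\eta\in U_M$. As $h(M)$ is odd, $x\sim\eta$ in $M$, and $x$ and $\eta$ have the same signs. We apply this twice.

First, $\tau O_M=\mathfrak Q^{2h(k)}$ and $\tau$ is totally positive, so $\tau\sim\eta_\tau\in U_M^+$ and $\tau\in\mathcal D$. Lemma~\ref{lem:A} gives $\Theta(\eta_\tau)=1$. Both $\tau$ and $2\tau$ have odd order at $\mathfrak q$, so $\eta_\tau\notin M^{\times2}$ by \eqref{eq:kummer}.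

Second, $\beta^\varphi x_1$ has even order everywhere and is positive at $\infty_a,\infty_b$, so $\beta^\varphi x_1\sim\eta_1\in U_M^+$. Lemmas~\ref{lem:B} and~\ref{lem:C} give $\Theta(\eta_1)=1$. The norm $N_{M/k}$ commutes with $\varphi$ and maps squares to squares. So Proposition~\ref{prop:beta}(d) and Lemma~\ref{lem:units} give, in $k$,
\[
N_{M/k}\eta_1\sim\varphi(2\sqrt p)\cdot(-\sqrt p)=2p\sim2,\qquad N_{M/k}\eta_\tau\sim\tau^2\sim1 .
\]
As $2$ is not a square in $k$, we conclude that $\eta_1\notin M^{\times2}\cup\eta_\tau M^{\times2}$.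

Thus $1,\eta_\tau,\eta_1$ are distinct in the group $U_M^+/U_M^2$ of order $4$, and $\eta_\tau,\eta_1$ generate it. So $\Theta=1$ on $U_M^+$, which contradicts \eqref{eq:minus}.
\end{proof}

\begin{remark}
The construction of $\Theta$ uses neither hypothesis, and \eqref{eq:minus} uses only (II). If $\left(\frac{2u}{v}\right)=-1$, then (II) holds by Section~\ref{sec:Q}, so $\Theta$ is nontrivial on $U_M^+$; hypothesis (I) cannot be dropped from the evaluation of $\Theta$. It enters only through the prime above $2$: as $\mathfrak Q\notin\mathcal N$ in Lemma~\ref{lem:A}, as local isotropy at $(\sqrt2)$ in Lemma~\ref{lem:trace}, as $\mathfrak Q\notin\mathcal I$ in Lemma~\ref{lem:C}, and as $[Q]=0$ in Lemma~\ref{lem:units}.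
\end{remark}

\begin{thebibliography}{1}
\bibitem{LX} Jianing Li and Yue Xu, \emph{On Class Numbers of Pure Quartic fields}, arXiv:1911.04777 (2019).
\end{thebibliography}
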